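# A truncation of $2/d$ as the $F$-pure threshold of a reduced binary form

Throughout, $k$ is an algebraically closed field of prime characteristic $p>0$, $R=k[x,y]$, and $\mathfrak m=(x,y)$. A *form* is a homogeneous polynomial, and $R_i$ is the space of forms of degree $i$. Over $k$, every nonzero form in two variables is a product of linear forms.

## 1. Frobenius powers, $F$-pure thresholds, truncations

**Definition (Frobenius power).** For $Q=p^t$ with $t\ge 0$, put $\mathfrak m^{[Q]}=(x^Q,y^Q)$. A polynomial lies in $\mathfrak m^{[Q]}$ exactly when each of its monomials $x^iy^j$ has $i\ge Q$ or $j\ge Q$.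

*Example.* For $p=5$, a sextic lies in $\mathfrak m^{[5]}$ if and only if its coefficients at $x^4y^2,\ x^3y^3,\ x^2y^4$ vanish. Every form of degree $\ge 2Q-1$ lies in $\mathfrak m^{[Q]}$.

**Definition ($F$-pure threshold).** For $f\in R$ with $f(0,0)=0$,
$$\operatorname{fpt}(f)=\sup\Big\{\frac{N}{p^e}: e\ge 1,\ N\ge 0,\ f^N\notin \mathfrak m^{[p^e]}\Big\}.$$

*Examples.* We have $(xy)^N\notin\mathfrak m^{[p^e]}$ if and only if $N\le p^e-1$, so $\operatorname{fpt}(xy)=\sup_e (1-p^{-e})=1$. Also $x^{dN}\notin\mathfrak m^{[p^e]}$ if and only if $dN<p^e$, so $\operatorname{fpt}(x^d)=1/d$.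

**Definition (truncation).** For real $\lambda\in(0,1]$ write the non-terminating expansion $\lambda=\sum_{i\ge 1}\lambda_ip^{-i}$ with digits $\lambda_i\in\{0,\dots,p-1\}$ not eventually all zero, and put $\langle\lambda\rangle_e=\sum_{i=1}^e\lambda_ip^{-i}$.

The tail $\sum_{i>e}\lambda_ip^{-i}$ lies in $(0,p^{-e}]$, so $p^e\langle\lambda\rangle_e=\lceil p^e\lambda\rceil-1$. When $p^e\lambda$ is not an integer, this is $\lfloor p^e\lambda\rfloor$.

*Example.* For $p=5$, $\tfrac13=0.131313\ldots$ in base $5$, so $\langle\frac13\rangle_1=\frac15$ and $\langle \frac13\rangle_2=\frac15+\frac3{25}=\frac8{25}$. For $\lambda=1$ all digits are $p-1$, and $\langle1\rangle_e=1-p^{-e}$.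

**Definition (reduced forms).** Fix $d\ge4$ with $p\nmid d$. Let $V=R_d\cong\mathbb A^{d+1}$. A nonzero form is *reduced* if it has no repeated factor. Let $D\subset V$ be the set of forms with a repeated factor, together with $0$, and let $U=V\setminus D$ be the set of reduced forms of degree $d$.

*Example.* $x^d+y^d\in U$, since $p\nmid d$; and $x^2g\in D$ for every $g\in R_{d-2}$.

The set $D$ is the cone over the image of $\mathbb P(R_1)\times\mathbb P(R_{d-2})\to\mathbb P(R_d)$, $(\ell,g)\mapsto \ell^2g$. Hence $D$ is closed and irreducible, and $\dim D\le 1+(d-2)+1=d$. In particular $U$ is open and nonempty.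

**Definition (the numbers $e,N_L,r_L$ and the sets $Z_L,W_L$).** Let $e$ be the least positive integer with $2p^e\equiv 2\pmod d$; it exists because $p$ is invertible mod $d$. For $L\ge0$ put
$$N_L=\lfloor 2p^L/d\rfloor,\qquad r_L=2p^L-dN_L,\qquad Z_L=\{f\in V: f^{N_L}\in\mathfrak m^{[p^L]}\}.$$
Let $W_L$ be the set of $f\in U$ for which $L$ is the least index with $f\in Z_L$.

*Example.* Take $d=6$, $p=5$. Then $2\cdot5=10\equiv4$ and $2\cdot25=50\equiv2\pmod6$, so $e=2$. We find $N_1=1$, $r_1=4$, and $N_2=8$, $r_2=2$. Here $Z_1$ is the set of sextics in $\mathfrak m^{[5]}$, given by three linear equations.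

We record some consequences.

* Since $p\nmid d$ and $d\nmid 2$, the number $2p^L/d$ is never an integer. So $r_L\in\{1,\dots,d-1\}$ and $\langle 2/d\rangle_L=N_L/p^L$ for $L\ge1$.
* $\lfloor N_L/p\rfloor=N_{L-1}$ for $L\ge 1$. Since $N_0=0$, this gives $N_1<p$.
* Since $1\notin\mathfrak m^{[p^L]}$, we have $Z_L=\emptyset$ whenever $N_L=0$. In particular $Z_0=\emptyset$.
* $f^{N_L}$ has degree $2p^L-r_L$. So $Z_L$ is closed: it is defined by the vanishing of the coefficients in $f^{N_L}$ of the monomials $x^iy^j$ with $i+j=2p^L-r_L$ and $i,j\le p^L-1$. These have $p^L-r_L+1\le i\le p^L-1$, so there are at most $r_L-1$ of them. If $r_L=1$ there are none, and $Z_L=V$.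
* $W_L=(Z_L\cap U)\setminus\bigcup_{L'<L}Z_{L'}$ is open in $Z_L\cap U$.

Write $q=p^e$ and $N=N_e$. As $d\ge4$, the congruence defining $e$ says $r_e=2$, so
$$dN=2q-2,\qquad N\ge1,\qquad \langle 2/d\rangle_e=\frac Nq=\frac{2p^e-2}{dp^e}. \tag{1}$$

**Definition (the polynomial $C$).** For $f\in V$, let $C(f)$ be the coefficient of $x^{q-1}y^{q-1}$ in $f^N$. It is homogeneous of degree $N$ in the coefficients of $f$, and a priori it could be the zero polynomial.

By (1), $f^N$ has degree $2q-2$, and $x^{q-1}y^{q-1}$ is the only monomial of that degree outside $\mathfrak m^{[q]}$. Hence $Z_e=V(C)$.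

*Example.* Write $f=\sum a_ix^{d-i}y^i$. For $d=4$, $p=3$ we get $e=1$, $N=1$, $C=a_2$. For $d=4$, $p=5$ we get $e=1$, $N=2$, and $C$ is the coefficient of $x^4y^4$ in $f^2$, namely $C=a_2^2+2a_1a_3+2a_0a_4$.

**Facts used.**

* **(F)** $h^p\in\mathfrak m^{[pQ]}\iff h\in\mathfrak m^{[Q]}$. Indeed, if $h=\sum c_{ij}x^iy^j$, then $h^p=\sum c_{ij}^px^{pi}y^{pj}$.
* **(P)** For $S=R/\mathfrak m^{[Q]}$, multiplication $S_i\times S_{2Q-2-i}\to S_{2Q-2}\cong k$ is a perfect pairing: the basis monomial $x^ay^b$ pairs to a generator with $x^{Q-1-a}y^{Q-1-b}$ and to $0$ with the other monomials of that degree.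
* **(R)** If $a,b$ are nonzero forms of degrees $\alpha,\beta\ge1$ without a common linear factor, they form a regular sequence. Then $R/(a,b)$ has Hilbert series $\frac{(1-t^\alpha)(1-t^\beta)}{(1-t)^2}$, a polynomial of degree $\alpha+\beta-2$, so it vanishes in degrees $>\alpha+\beta-2$.
* **(G)** A nonconstant polynomial on $\mathbb A^m$ has a zero set of pure dimension $m-1$. Every component of a nonempty zero set of $n$ polynomials has codimension $\le n$. At a common zero where the $n$ differentials are independent, the zero set is smooth of codimension exactly $n$. A proper closed subset of an irreducible variety has smaller dimension.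

## 2. The conjecture and Theorem A

If $0\ne f\in V$ and $f^M\notin\mathfrak m^{[p^t]}$, then $dM\le 2p^t-2$. So always $\operatorname{fpt}(f)\le 2/d$. Which values below $2/d$ are taken by *reduced* forms? Karen E. Smith and Adela Vraciu, in "Values of the F-pure threshold for homogeneous polynomials", arXiv:2207.11800 (2022), conjecture that in every characteristic $p$ and every degree $d\ge4$ not divisible by $p$, the truncation $\langle 2/d\rangle_e$ is such a value, provided $2p^L\not\equiv1\pmod d$ for any $L<e$. The conjecture is true.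

**Theorem A.** Let $d\ge 4$, $p\nmid d$, and let $e$ be the least positive integer with $2p^e\equiv2\pmod d$. If $2p^L\not\equiv1\pmod d$ for all $L<e$, there is a reduced form $f\in k[x,y]$ of degree $d$ with
$$\operatorname{fpt}(f)=\langle 2/d\rangle_e=\frac{2p^e-2}{dp^e}.$$

Why should there be a proviso? If $2p^L\equiv1\pmod d$, then $r_L=1$ and $Z_L=V$, so *every* form satisfies $f^{N_L}\in\mathfrak m^{[p^L]}$. Take $d=5$, $p=3$. The values $2\cdot3^L$ mod $5$ for $L=1,2,3,4$ are $1,3,4,2$, so $e=4$ and $\langle 2/5\rangle_4=\frac{160}{405}=\frac{32}{81}$. But every quintic lies in $(x^3,y^3)$, since $5>4$. Then $f^{3^s}\in\mathfrak m^{[3^{s+1}]}$ for all $s$, so $\operatorname{fpt}(f)\le\frac13=\frac{27}{81}<\frac{32}{81}$, and the value is missed.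

## 3. Quartics by hand

**Characteristic 3.** Here $e=1$, $N=1$, $C=a_2$, and the target is $\frac13$. Take $f=x^4+y^4$, which is reduced. Since $f\in\mathfrak m^{[3]}$, we get $f^{3^s}\in\mathfrak m^{[3^{s+1}]}$ for all $s$, hence $\operatorname{fpt}(f)\le\frac13$. Conversely, $f^{3^s-1}$ contains the monomial $(xy)^{2(3^s-1)}$ with coefficient $\binom{3^s-1}{(3^s-1)/2}\equiv\pm1$ mod $3$, and $2(3^s-1)<3^{s+1}$. So $f^{3^s-1}\notin\mathfrak m^{[3^{s+1}]}$ and $\operatorname{fpt}(f)\ge\frac{3^s-1}{3^{s+1}}\to\frac13$. Thus $\operatorname{fpt}(x^4+y^4)=\frac13$.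

Reducedness matters: $x^4$ also has $a_2=0$, but $\operatorname{fpt}(x^4)=\frac14$.

**Characteristic 5.** Now $C=a_2^2+2a_1a_3+2a_0a_4$ and the target is $\frac25$. The form $x^4+y^4$ has $C=2\ne0$, so it is not in $Z_1$. The forms $x^4+cx^2y^2+y^4$ have $C=c^2+2$, which vanishes for $c^2=-2$; since then $c^2-4=-6\ne0$, the form is reduced. Lemma 2 below shows that its threshold is $\frac25$. On forms $x^2g$ we have $a_3=a_4=0$ and $C=a_2^2$, so $C$ does not vanish identically on $D$.

## 4. Symmetric sextics in characteristic 5: where a direct search stops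

The natural plan is: pick a convenient one-parameter family, solve $C(f)=0$, so that $f^N\in\mathfrak m^{[q]}$ and $\operatorname{fpt}(f)\le N/q$, and then check that the threshold does not drop further. Let us try it for $d=6$, $p=5$, where $e=2$, $N=8$, $q=25$, the target is $\frac8{25}$, and the proviso holds ($2\cdot 5\equiv4\pmod 6$). Take
$$f=x^6+cx^3y^3+y^6,\qquad f^8=f^5\cdot f^3,\qquad f^5=x^{30}+c^5x^{15}y^{15}+y^{30}.$$
The coefficient of $x^{24}y^{24}$ in $f^8$ is $c^5$ times the coefficient of $x^9y^9$ in $f^3$, which is $c^3+6c$. So $C(f)=c^6(c^2+1)$, with zeros $c=0$ and $c=\pm2$.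

* For $c=0$, $f=x^6+y^6$ lies in $\mathfrak m^{[5]}$, that is, in $Z_1$. So $\operatorname{fpt}(f)\le\frac15<\frac8{25}$: the threshold has already dropped at an earlier level.
* For $c=\pm2$, $f=(x^3\pm y^3)^2$ is not reduced.

Every zero of $C$ in this family is useless. (When $C(f)\ne0$ the threshold is $\frac13$, by Lemma 5 below, so those members do not help.) The difficulty is therefore not to solve $C(f)=0$, but to show that *some* zero of $C$ avoids both $D$ and all $Z_L$ with $L<e$. In a fixed family one has no control over this.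

What gets past this point is a dimension count in the full space $V$. Three things must be proved:

1. for reduced $f$, the threshold is determined by the first $L$ with $f\in Z_L$ (Sections 5 and 6);
2. in $U$, the loci $W_L$ with $L<e$ have codimension $\ge2$ (Section 7);
3. $V(C)$ is a hypersurface, no component of which lies in $D$. As $D$ is irreducible of dimension $\le d$, it is enough that $C$ is nonzero at a *single* point of $D$ (Section 8).

## 5. Differentiating $f^M\in\mathfrak m^{[Q]}$: a degree bound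

**Step 1: the partial derivatives of a reduced form are coprime.** This is how reducedness enters. Let $f\in U$. *Claim: no linear form divides both $f_x$ and $f_y$.* Suppose $\ell$ does. Euler's formula $df=xf_x+yf_y$ and $p\nmid d$ give $f=\ell g$. Choose a direction $v$ with $\ell(v)\neq0$. Then $\partial_vf=\ell(v)g+\ell\,\partial_vg$ is divisible by $\ell$, so $\ell\mid g$ and $\ell^2\mid f$, a contradiction.

In particular neither derivative is $0$: if both were, every $\ell$ would divide both; if only one were, a linear factor of the other (of degree $d-1\ge3$) would divide both. So by (R), $R/(f_x,f_y)$ vanishes in degrees $>2d-4$: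
$$\mathfrak m^{2d-3}\subset(f_x,f_y). \tag{2}$$

**Step 2: the bound.** The next lemma says that a power of $f$ cannot enter $\mathfrak m^{[Q]}$ for the first time at a small exponent prime to $p$.

**Lemma 1.** Let $f\in U$, $Q=p^t$ with $t\ge1$, $M\ge1$, $p\nmid M$, $f^M\in\mathfrak m^{[Q]}$ and $f^{M-1}\notin\mathfrak m^{[Q]}$. Then $Md\ge 2Q-d+2$.

*Proof.* The derivations $\partial_x,\partial_y$ kill $x^Q$ and $y^Q$, so they map $\mathfrak m^{[Q]}$ into itself. Applied to $f^M$ they give $Mf^{M-1}f_x,\ Mf^{M-1}f_y\in\mathfrak m^{[Q]}$, and $M$ is invertible in $k$. By (2), $f^{M-1}\mathfrak m^{2d-3}\subset\mathfrak m^{[Q]}$. On the other hand $f^{M-1}\ne0$ in $R/\mathfrak m^{[Q]}$, so by (P) some form of degree $2Q-2-(M-1)d$ does not multiply it into $\mathfrak m^{[Q]}$. Hence $2Q-2-(M-1)d\le 2d-4$, which is the assertion. $\square$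

## 6. The first index $L$ with $f\in Z_L$

**Lemma 2.** (a) If $0\ne f\in Z_L$ (reduced or not), then $\operatorname{fpt}(f)\le N_L/p^L$.

(b) Let $f$ be reduced and let $L\ge1$ be least with $f\in Z_L$. Then $p\nmid N_L$, $f^{N_L-1}\notin\mathfrak m^{[p^L]}$, $r_L\le d-2$, and $\operatorname{fpt}(f)=N_L/p^L=\langle 2/d\rangle_L$.

**Step 1: the upper bound (a).** Suppose $f^M\notin\mathfrak m^{[p^t]}$ and yet $M/p^t\ge N_L/p^L$. From $f^{N_L}\in\mathfrak m^{[p^L]}$ we get $f^{N_Lp^t}\in\mathfrak m^{[p^{L+t}]}$. Since $Mp^L\ge N_Lp^t$, also $f^{Mp^L}\in\mathfrak m^{[p^{L+t}]}$, and (F), applied $L$ times, gives $f^M\in\mathfrak m^{[p^t]}$, a contradiction.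

**Step 2: set-up for (b).** To get the lower bound we must know exactly when powers of $f$ enter $\mathfrak m^{[p^{L+s}]}$, for all $s$. We have $N_L\ge1$ because $Z_L\ne\emptyset$. For $s\ge0$ let $M_s$ be the least $M$ with $f^M\in\mathfrak m^{[p^{L+s}]}$. Then $1\le M_s\le N_Lp^s$, since $f^{N_L}\in\mathfrak m^{[p^L]}$. *Claim:* $M_s=N_Lp^s$ for all $s\ge 0$.

If $M_s\le N_Lp^s-1$, then
$$M_sd\le N_Ldp^s-d=2p^{L+s}-r_Lp^s-d<2p^{L+s}-d+2,$$
so Lemma 1 (with $Q=p^{L+s}$) is violated unless $p\mid M_s$. So to prove the claim for a given $s$, it suffices to exclude $p\mid M_s$ when $M_s<N_Lp^s$.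

**Step 3: the case $s=0$, where minimality of $L$ is used.** We show $p\nmid M_0$ in all cases. If $L=1$, then $1\le M_0\le N_1<p$. If $L\ge2$ and $p\mid M_0$, then $f^{M_0/p}\in\mathfrak m^{[p^{L-1}]}$ by (F), and $M_0/p\le\lfloor N_L/p\rfloor=N_{L-1}$. So $f\in Z_{L-1}$, against the minimality of $L$. Hence $M_0=N_L$, which says $p\nmid N_L$ and $f^{N_L-1}\notin\mathfrak m^{[p^L]}$. Lemma 1 with $M=N_L$ and $Q=p^L$ now gives $2p^L-r_L=dN_L\ge2p^L-d+2$, that is, $r_L\le d-2$.

**Step 4: the induction on $s$.** Let $s\ge1$ and $M_{s-1}=N_Lp^{s-1}$. If $M_s<N_Lp^s$ and $p\mid M_s$, then (F) gives $f^{M_s/p}\in\mathfrak m^{[p^{L+s-1}]}$ with $M_s/p<N_Lp^{s-1}=M_{s-1}$, a contradiction. This proves the claim.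

**Step 5: conclusion.** By the claim, $f^{N_Lp^s-1}\notin\mathfrak m^{[p^{L+s}]}$ for all $s$, so $\operatorname{fpt}(f)\ge\frac{N_L}{p^L}-p^{-L-s}$ for all $s$, and hence $\operatorname{fpt}(f)\ge N_L/p^L$. Part (a) gives equality. $\square$

## 7. Codimension of the strata $W_L$

**Lemma 3.** Let $f\in W_L$ with $r:=r_L\ge2$. Then $Z_L$ is defined by exactly $r-1$ coefficient equations, and their differentials at $f$ are linearly independent. Hence, when $r_L\ge2$, $W_L$ is empty or smooth of pure codimension $r_L-1$ in $V$.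

*Example.* For $d=6$, $p=5$, $L=1$ we have $r_1=4$, and $Z_1$ is given by $3$ independent linear equations.

*Proof.* **Step 1: count the equations and compute their differential.** Put $Q=p^L$, $n=N_L$, $S=R/\mathfrak m^{[Q]}$. We have $L\ge1$ since $Z_0=\emptyset$, so Lemma 2(b) gives $n\ge1$, $r\le d-2$, $p\nmid n$ and $f^{n-1}\notin\mathfrak m^{[Q]}$. From
$$2Q=nd+r\ge d+r\ge2r+2$$
we get $Q\ge r+1$. So $\mathfrak m^{[Q]}$ has nothing in degree $r-2$, that is, $S_{r-2}=R_{r-2}$, and by (P) $\dim S_{2Q-r}=\dim S_{r-2}=r-1$. The equations of $Z_L$ are the $r-1$ coordinates of the map $V\to S_{2Q-r}$, $f\mapsto f^n$. Its differential at $f$ is $g\mapsto nf^{n-1}g$. We must show that this is surjective onto $S_{2Q-r}$.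

**Step 2: turn non-surjectivity into an element of a colon ideal.** If it is not surjective, a nonzero functional on $S_{2Q-r}$ kills its image. By (P) that functional is multiplication by some $0\ne h\in R_{r-2}$. As $n$ is invertible, $hf^{n-1}g\in\mathfrak m^{[Q]}$ for all $g\in R_d$. Now
$$\deg(hf^{n-1})=r-2+(n-1)d=2Q-2-d,$$
so (P), applied to $S_{2Q-2-d}\times S_d$, gives $hf^{n-1}\in\mathfrak m^{[Q]}$. Thus $h\in I:=(\mathfrak m^{[Q]}:f^{n-1})$. If $r=2$, then $h$ is a nonzero constant and $f^{n-1}\in\mathfrak m^{[Q]}$, a contradiction. From now on $r\ge3$, so $\deg h\ge1$.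

**Step 3: $I$ is too large.** Differentiating $f^n\in\mathfrak m^{[Q]}$ and using $p\nmid n$, we get $f_x,f_y\in I$. For each linear factor $\ell$ of $h$, the set of $(a,b)\in k^2$ with $\ell\mid af_x+bf_y$ is a proper subspace, since $\ell$ does not divide both derivatives (Section 5, Step 1). As $k$ is infinite, finitely many proper subspaces do not cover $k^2$. So some $u=af_x+bf_y$ is divisible by no linear factor of $h$; in particular $u\ne0$ and $u$ is coprime to $h$. By (R), with degrees $r-2$ and $d-1$, $R/(h,u)$ vanishes in degrees $>(r-2)+(d-1)-2=r+d-5$. Its quotient $R/I$ vanishes there too.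

**Step 4: $I$ is not that large.** Since $f^{n-1}\notin\mathfrak m^{[Q]}$, (P) yields a form of degree $2Q-2-(n-1)d=r+d-2$ not multiplying $f^{n-1}$ into $\mathfrak m^{[Q]}$. So $R/I$ is nonzero in degree $r+d-2>r+d-5$, a contradiction.

**Step 5: conclusion.** By (G), $Z_L$ is smooth of codimension $r-1$ at each point of $W_L$, and $W_L$ is open in $Z_L$. $\square$

## 8. Base $p$ digits: $C$ does not vanish on $D$

**Lemma 4.** Assume $2p^L\not\equiv1\pmod d$ for all $L<e$. Then $C(x^2g)\ne0$ for some $g\in R_{d-2}$.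

*Proof.* **Step 1: reduce to a statement about digits.** Since $d\ge4$, we have $N=\frac{2q-2}d\le\frac{q-1}2$, so $N<q$ and $q-1-2N\ge0$. Let $g=\sum_{j=0}^{d-2}c_jx^{d-2-j}y^j$ with indeterminate $c_j$. Then $C(x^2g)$ is the coefficient of $x^{q-1-2N}y^{q-1}$ in $g^N$. Write $N=\sum_{i=0}^{e-1}\nu_ip^i$ with $0\le\nu_i\le p-1$. Then $g^N=\prod_i(g^{p^i})^{\nu_i}$ with $g^{p^i}=\sum_jc_j^{p^i}x^{(d-2-j)p^i}y^{jp^i}$, and therefore
$$C(x^2g)=\sum_{(m_{ij})}\ \prod_i\binom{\nu_i}{m_{i0},\dots,m_{i,d-2}}\ \prod_jc_j^{\sum_im_{ij}p^i}, \tag{3}$$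
summed over $m_{ij}\ge0$ with $\sum_jm_{ij}=\nu_i$ for each $i$ and $\sum_{i,j}jm_{ij}p^i=q-1$.

No two terms of (3) cancel: as $0\le m_{ij}\le\nu_i\le p-1$, the $m_{ij}$ are the base $p$ digits of the exponent of $c_j$, so distinct index families give distinct monomials. The multinomial coefficients are nonzero mod $p$ because $\nu_i<p$. So $C(x^2g)\ne0$ as a polynomial in the $c_j$ as soon as the sum (3) is nonempty.

For fixed $i$, the numbers $\sum_jjm_{ij}$ take every integer value in $[0,(d-2)\nu_i]$: start with all weight at $j=0$ and move one unit at a time from some $j$ to $j+1$. So the sum is nonempty if and only if $q-1\in T_e$, where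
$$T_i=\Big\{\sum_{l<i}a_lp^l:\ a_l\in\mathbb Z,\ 0\le a_l\le(d-2)\nu_l\Big\}.$$

**Step 2: it suffices that the sets $T_i$ have no gaps.** Let $\mu_i=\sum_{l<i}\nu_lp^l$, so that $\mu_e=N$. *Claim:* $T_i$ is the set of all integers in $[0,(d-2)\mu_i]$, for $0\le i\le e$. For $i=0$ both are $\{0\}$. If the claim holds for $i$, then
$$T_{i+1}=\bigcup_{a=0}^{(d-2)\nu_i}(ap^i+T_i)$$
is a union of integer intervals of length $(d-2)\mu_i$ starting at consecutive multiples of $p^i$. They leave no gap once
$$(d-2)\mu_i\ge p^i-1, \tag{4}$$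
and their union then ends at $(d-2)(\nu_ip^i+\mu_i)=(d-2)\mu_{i+1}$. For $i=0$, (4) is trivial.

**Step 3: prove (4) for $1\le i\le e-1$, where the hypothesis is used.** We have $\mu_i\equiv N\pmod{p^i}$ and $dN=2q-2$ with $p^i\mid q$, so $d\mu_i\equiv-2\pmod{p^i}$. Write $d\mu_i=s_ip^i-2$; since $d\mu_i\ge0$, the integer $s_i$ is $\ge1$. Suppose $s_i=1$. Then $p^i\equiv2\pmod d$. If $d$ is even, then $p$ is odd, and an odd number cannot be congruent to $2$ modulo an even one. If $d$ is odd, then $2p^e\equiv2$ gives $p^e\equiv1\pmod d$, so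
$$2p^{e-i}\equiv p^i\,p^{e-i}=p^e\equiv1\pmod d,\qquad 1\le e-i<e,$$
which the hypothesis excludes. Hence $s_i\ge2$, and since $2(d-2)\ge d$,
$$(d-2)\mu_i=\tfrac{d-2}d(s_ip^i-2)\ge\tfrac{d-2}d(2p^i-2)\ge p^i-1.$$

**Step 4: conclusion.** The claim holds, and $(d-2)\mu_e=(d-2)N=\frac{d-2}d(2q-2)\ge q-1$, so $q-1\in T_e$. Thus $C(x^2g)$ is a nonzero polynomial in the $c_j$, and as $k$ is infinite it is nonzero for some $g$. $\square$

*Two checks.* For $d=6$, $p=5$: $N=8=3+1\cdot5$, so $T_1=[0,12]$, $T_2=[0,32]$, and $24\in T_2$. For $d=5$, $p=3$, where the hypothesis fails, $e=4$ and $N=32=2+1\cdot3+0\cdot9+1\cdot27$. Then $T_1=[0,6]$, $T_2=T_3=[0,15]$, and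
$$T_4=[0,15]\cup[27,42]\cup[54,69]\cup[81,96]$$
misses $q-1=80$. The gap comes from $5\mu_3=25=27-2$, that is, $s_3=1$.

## 9. Proof of Theorem A, and a sextic with threshold $8/25$

**Step 1: no component of $V(C)$ lies in $D$.** Assume the hypothesis of Theorem A. By Lemma 4, $C\ne0$ and $C$ does not vanish identically on $D$. As $C$ is homogeneous of degree $N\ge1$, $V(C)$ is nonempty of pure dimension $d$. A component of $V(C)$ contained in $D$ would equal $D$, because $D$ is irreducible of dimension $\le d$; then $C$ would vanish on $D$, a contradiction. So every component of $V(C)$ meets the open set $U$, and $V(C)\cap U$ is nonempty of pure dimension $d$.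

**Step 2: remove the earlier strata.** For $1\le L<e$ we have $r_L\ne1$ by hypothesis and $r_L\ne2$ by minimality of $e$. So $r_L\ge3$, and Lemma 3 gives $\dim W_L\le d+1-2=d-1$. A form $f\in U$ lying in some $Z_L$ with $1\le L<e$ has a least such index, so
$$U\cap\bigcup_{1\le L<e}Z_L=\bigcup_{1\le L<e}W_L,$$
and this has dimension $\le d-1$. Therefore it does not contain $V(C)\cap U$.

**Step 3: read off the threshold.** Choose $f\in V(C)\cap U=Z_e\cap U$ outside this union. Since $Z_0=\emptyset$, the least index $L$ with $f\in Z_L$ is $e$. By Lemma 2(b) and (1), $\operatorname{fpt}(f)=N/q=\langle 2/d\rangle_e=\frac{2p^e-2}{dp^e}$. $\blacksquare$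

For $p=2$ the hypothesis is never satisfied: $d$ is odd, $e\ge2$, and $2\cdot2^{e-1}=2^e\equiv1\pmod d$.

**Back to sextics in characteristic 5.** A two-parameter family already succeeds. Let
$$f=x^6+ax^4y^2+bx^2y^4+y^6=g(x^2,y^2),\qquad g(u,v)=u^3+au^2v+buv^2+v^3.$$
Here $f^5=x^{30}+a^5x^{20}y^{10}+b^5x^{10}y^{20}+y^{30}$. In $f^3=g^3$ the coefficient of $x^4y^{14}=u^2v^7$ is $3(a+b^2)$, and that of $x^{14}y^4=u^7v^2$ is $3(b+a^2)$. With $m=ab$ and $s=a^3+b^3$,
$$C(f)=3\big(a^6+b^6+a^2b^2(a^3+b^3)\big)=3(s^2-2m^3+m^2s).$$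
At $m=2$, $s=3$ the bracket is $9-16+12=5=0$. To realize these values, let $z_1,z_2$ be the roots of $z^2+2z+3$, so $z_1+z_2=3$ and $z_1z_2=3$. Choose $a$ with $a^3=z_1$ and put $b=2/a$; then $b^3=8/z_1=3/z_1=z_2$. The discriminant of $g$ is
$$a^2b^2-4b^3-4a^3+18ab-27=m^2+s+3m+3=16=1\ne0,$$
so $g$ has three distinct roots $u/v$. They are nonzero because $g(0,1)=1$, and $p\ne2$, so $f$ has six distinct linear factors. Finally $a\ne0$, so $f\notin Z_1$. Hence $f\in W_2$ and $\operatorname{fpt}(f)=\frac8{25}$ by Lemma 2(b).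

## 10. The stratification of all forms: Theorem B

The same lemmas describe all the thresholds. Let $L_1\in\{1,2,\dots\}\cup\{\infty\}$ be the least $L$ with $2p^L\equiv1\pmod d$.

**Theorem B.** Let $d\ge4$, $p\nmid d$.

1. (Possible values.) For every $0\ne f\in V$: $\operatorname{fpt}(f)=2/d\iff C(f)\ne0$. If $f$ is reduced and $C(f)=0$, then $f\in W_L$ for a unique $L$, and $\operatorname{fpt}(f)=\langle2/d\rangle_L$, $1\le L\le\min(e,L_1)$, $N_L\ge1$, $r_L\le d-2$. Each $W_L$ is empty or smooth of pure codimension $r_L-1$ in $V$.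
2. (Generic value.) For general $f$, $\operatorname{fpt}(f)=2/d$ if $L_1=\infty$, and $\operatorname{fpt}(f)=\langle2/d\rangle_{L_1}$ if $L_1<\infty$.
3. (Converse.) A reduced form with $\operatorname{fpt}=\langle2/d\rangle_e$ exists if and only if $p=2$ or $2p^L\not\equiv1\pmod d$ for all $L<e$.
4. (Size of the locus.) Suppose $L_1=\infty$, equivalently $2p^L\not\equiv1\pmod d$ for all $L<e$. Then $C$ is squarefree of degree $N$, and no component of $V(C)$ lies in $D$. Among reduced forms, $\langle2/d\rangle_e$ is the only non-generic value occurring in codimension one, and it is the second largest value after $2/d$. A general pencil of degree $d$ forms has exactly $N$ members with $\operatorname{fpt}=\langle2/d\rangle_e$; these are all reduced. All its other members, reduced or not, have $\operatorname{fpt}=2/d$.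
5. (Some further truncations.) Let $d$ and $r_L$ be odd, $L\ge1$, and suppose every $1\le L'<L$ has $r_{L'}>r_L$. Then $\langle2/d\rangle_L$ is the $F$-pure threshold of some reduced form.

By (3), the hypothesis of Theorem A is necessary for every odd $p$. A *pencil* is a line in $\mathbb P^d=\mathbb P(R_d)$. For $d=4$, $p=3$, where $C=a_2$, statement (4) says that a general pencil of quartics has exactly one member with threshold $\frac13$.

**Lemma 5.** For every $0\ne f\in V$, reduced or not: $\operatorname{fpt}(f)\le2/d$, with equality if and only if $C(f)\ne0$.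

*Proof.* The inequality was shown in Section 2. If $C(f)=0$, then $f\in Z_e$ and $\operatorname{fpt}(f)\le N/q<2/d$ by Lemma 2(a).

Let $c=C(f)\ne0$, so $f^N\equiv c(xy)^{q-1}$ mod $\mathfrak m^{[q]}$. The purpose is to propagate this to all powers of $q$. Put $A_s=N(1+q+\dots+q^{s-1})$. *Claim:* $f^{A_s}\equiv c_s(xy)^{q^s-1}$ mod $\mathfrak m^{[q^s]}$ with $c_s\ne0$, for all $s\ge1$. For $s=1$ this holds with $c_1=c$. Given it for $s$, we have $A_{s+1}=qA_s+N$, so $f^{A_{s+1}}=(f^{A_s})^qf^N$, and
$$(f^{A_s})^q\equiv c_s^q(xy)^{q^{s+1}-q}\pmod{\mathfrak m^{[q^{s+1}]}}.$$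
Since $(xy)^{q^{s+1}-q}\,\mathfrak m^{[q]}\subset\mathfrak m^{[q^{s+1}]}$, we may replace $f^N$ by $c(xy)^{q-1}$, and we obtain the claim with $c_{s+1}=c_s^qc$. So $f^{A_s}\notin\mathfrak m^{[q^s]}$. Using $N/(q-1)=2/d$,
$$\operatorname{fpt}(f)\ge\frac{A_s}{q^s}=\frac{N(q^s-1)}{(q-1)q^s}=\frac2d(1-q^{-s})\longrightarrow\frac2d.\qquad\square$$

**Proof of (1): the list of values.** The first statement is Lemma 5. Let $f$ be reduced with $C(f)=0$. Then $f\in Z_e$, so there is a least $L$ with $f\in Z_L$, it is the unique $L$ with $f\in W_L$, and $1\le L\le e$. Lemma 2(b) gives $\operatorname{fpt}(f)=\langle 2/d\rangle_L$ and $r_L\le d-2$, and $N_L\ge1$ because $Z_L\ne\emptyset$. If $L_1<\infty$, then $Z_{L_1}=V$ because $\deg f^{N_{L_1}}=2p^{L_1}-1$, so $L\le L_1$. The statement on $W_L$ is Lemma 3 when $r_L\ge2$. When $r_L=1$, $Z_L=V$ and $W_L$ is open in $V$, so it is empty or smooth of codimension $0$.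

**Proof of (2): the generic value.** Suppose $L_1<\infty$. Then $2$ is invertible mod $d$, so $d$ is odd and $p^e\equiv1\pmod d$. Thus $2p^L$ mod $d$ is $e$-periodic in $L$, with value $2\ne1$ when $e\mid L$. Hence
$$L_1<\infty\ \Longrightarrow\ L_1<e. \tag{5}$$
For $1\le L<L_1$ we have $r_L\ne1$ by minimality of $L_1$ and $r_L\ne2$ by minimality of $e$, so $r_L\ge3$ and $W_L$ has codimension $\ge2$. As $Z_{L_1}=V$, every $f\in U$ lies in some $W_L$ with $L\le L_1$, so a general $f$ lies in $W_{L_1}$, and Lemma 2(b) gives the value. If $L_1=\infty$, then $C\ne0$ by Lemma 4, and Lemma 5 applies to general $f$.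

**Proof of (3): necessity of the congruence condition.** Existence under the condition is Theorem A. Now suppose $2p^L\equiv1\pmod d$ for some $L<e$; then $L\ge1$ since $2\not\equiv 1$. We have $r_L=1$ and $Z_L=V$, so every $f\neq0$ satisfies $\operatorname{fpt}(f)\le\langle2/d\rangle_L$ by Lemma 2(a). Moreover
$$\langle\tfrac2d\rangle_e-\langle\tfrac2d\rangle_L=\frac{2p^e-2}{dp^e}-\frac{2p^L-1}{dp^L}=\frac{p^{e-L}-2}{dp^e}. \tag{6}$$
For $p$ odd this is positive, so $\langle2/d\rangle_e$ is not attained. For $p=2$, $d$ is odd and $e$ is the order of $2$ mod $d$. So $2\cdot2^L\equiv1\pmod d$ first occurs at $L_1=e-1\ge1$, and (6) with $L=e-1$ gives $\langle2/d\rangle_{e-1}=\langle2/d\rangle_e$. By (2) this is the generic value, and general forms are reduced, so it is attained.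

*Example.* For $p=2$, $d=5$: $e=4$, $L_1=3$, and $\langle\frac25\rangle_4=\frac{30}{80}=\frac38=\frac{15}{40}=\langle\frac25\rangle_3$.

**Proof of (4).** *Preliminaries.* The equivalence of $L_1=\infty$ with the congruence condition follows from (5). Also $p\ne2$, since $L_1=e-1$ for $p=2$. By Section 9, $C\ne0$, no component of $V(C)$ lies in $D$, and $\dim W_L\le d-1$ for $1\le L<e$; and $C$ has degree $N$ by definition.

*Squarefreeness.* The purpose is to find, on each component of $V(C)$, a point where $dC\ne0$. Let $P$ be an irreducible factor of $C$. Then $V(P)$ is a component of $V(C)$, so $V(P)\cap U$ has dimension $d$ and contains a point $f\notin\bigcup_{1\le L<e}W_L$. As $f\in Z_e\cap U$, this means $f\in W_e$. By Lemma 3 with $r_e=2$, the single equation $C$ of $Z_e$ has $dC_f\ne0$. If $P^2\mid C$, then $dC$ would vanish on $V(P)$. So $P^2\nmid C$.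

*Values.* The generic value is $2/d$ by (2). By (1), the other values on $U$ are the $\langle2/d\rangle_L$ with $1\le L\le e$ and $W_L\ne\emptyset$. Those with $L<e$ occur on $W_L$, of codimension $r_L-1\ge2$. Since truncations do not decrease with $L$, $\langle2/d\rangle_L\le\langle2/d\rangle_e<2/d$, and $W_e\ne\emptyset$ by Section 9. So $\langle2/d\rangle_e$ is the second largest value. If $\langle2/d\rangle_L=\langle2/d\rangle_e$ with $1\le L<e$, then $N_e=p^{e-L}N_L$ would be divisible by $p$, and $dN_e=2p^e-2$ would give $p\mid2$, contrary to $p\ne2$. So the locus $\operatorname{fpt}=\langle2/d\rangle_e$ in $U$ is exactly $W_e$, of pure codimension one. Every other non-generic value occurs only on the $W_L$ with $L<e$, in codimension $\ge2$.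

*Pencils: which lines are bad.* Lines in $\mathbb P^d$ form a family of dimension $2d-2$. Lines through a given point form a family of dimension $d-1$, so the lines meeting a given closed set of dimension $\le d-2$ form a family of dimension $\le2d-3$. The lines tangent to the reduced hypersurface $\{C=0\}$ at some smooth point form a family of dimension $\le(d-1)+(d-2)=2d-3$. The following closed subsets of $\mathbb P^d$ have dimension $\le d-2$:

* the singular locus of $\{C=0\}$, because $C$ is squarefree and $k$ is algebraically closed;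
* the closures of the images of $W_L$, $1\le L<e$, because $W_L$ is stable under scaling and of codimension $\ge2$;
* the image of $D\cap V(C)$, because the image of $D$ is irreducible of dimension $\le d-1$ and $D\not\subset V(C)$.

*Pencils: general lines.* A general line avoids these three kinds of sets and is nowhere tangent to $\{C=0\}$ at a smooth point. It is not contained in $\{C=0\}$, since otherwise it would be tangent there at each of its points, all of which are smooth. So $C$ restricts to a nonzero binary form of degree $N$ with only simple zeros, and the line meets $\{C=0\}$ in exactly $N$ distinct points. These lie in $U\setminus\bigcup_{1\le L<e}W_L$ and in $Z_e$, hence in $W_e$. The corresponding $N$ members are reduced with $\operatorname{fpt}=\langle2/d\rangle_e$. Every other member, reduced or not, has $C\ne0$, hence $\operatorname{fpt}=2/d$ by Lemma 5.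

**Proof of (5).** *An explicit point of $Z_L\cap U$.* Write $p^L=md+t$ with $1\le t\le d-1$. Since $d$ is odd, $t\ne d/2$. If $t<d/2$, then $r_L=2t$ is even, contrary to assumption. So $t>d/2$, and $2p^L=(2m+1)d+(2t-d)$ gives $r_L=2t-d$ and $N_L=2m+1$. Let $f_0=x^d+y^d\in U$. Each monomial of $f_0^{N_L}$ has the form $x^{di}y^{d(2m+1-i)}$, and one of $i$, $2m+1-i$ is $\ge m+1$. So one of the two exponents is $\ge d(m+1)\ge md+t=p^L$. Hence $f_0\in Z_L\cap U$.

*Compare dimensions.* As $Z_L$ is cut out by at most $r_L-1$ equations, each component of $Z_L$ through $f_0$ has dimension $\ge d+1-(r_L-1)$, and it meets the open set $U$. For $1\le L'<L$ we have $r_{L'}>r_L\ge1$, so by Lemma 3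
$$\dim W_{L'}\le d+1-(r_{L'}-1)<d+1-(r_L-1).$$
Hence $Z_L\cap U\not\subset\bigcup_{1\le L'<L}W_{L'}$, so $W_L\ne\emptyset$, and Lemma 2(b) gives a reduced form with threshold $\langle2/d\rangle_L$. $\blacksquare$

*Example.* Take $d=5$, $p=19$. Then $38=7\cdot5+3$ and $2\cdot361=722=144\cdot5+2$, so $r_1=3$ and $e=2$, and the hypothesis of Theorem A holds. Part (5) with $L=1$ says that $\frac7{19}$ is attained. Here $x^5+y^5$ itself lies in $W_1$, because $\max(5i,5(7-i))\ge20\ge19$ for $0\le i\le7$. Theorem A says that $\frac{144}{361}$ is attained.
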